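# Strong regularity with large weakly open sets in the unit ball

## 1. Chebyshev radius, slices and strong regularity

All Banach spaces are real and non-zero, and $\mathbb N=\{1,2,\dots\}$. For a Banach space $X$ we write $B_X$ for its closed unit ball and $X^*$ for its dual. The weak topology on $X$ is the coarsest topology for which every $f\in X^*$ is continuous. A set $U\subseteq C\subseteq X$ is relatively weakly open in $C$ if $U=C\cap W$ with $W$ weakly open. A sequence is weakly null if it converges weakly to $0$.

**Definition (radius).** For a bounded set $A\subseteq X$, the (Chebyshev) radius is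
$$r(A)=\inf_{x\in X}\sup_{a\in A}\|x-a\|.$$

If $A\subseteq B_X$ then $r(A)\le 1$, by taking $x=0$. For a non-empty bounded set $A$,
$$\operatorname{diam}A\le 2r(A),\qquad r(A)\le\operatorname{diam}A. \tag{1}$$
The first holds because $\|a-b\|\le\|a-x\|+\|x-b\|$ for every center $x$; for the second, take as center a point of $A$.

**Example.** In $\ell_2$ let $A=\{e_n:n\in\mathbb N\}$. Its diameter is $\sqrt2$. For every $x\in\ell_2$ we have $\|x-e_n\|^2=\|x\|^2+1-2x_n\to\|x\|^2+1\ge1$, so $r(A)\ge1$, and the center $0$ gives $r(A)=1$. So a subset of the ball can have radius $1$ without having diameter $2$, whereas by (1) diameter $2$ forces radius $1$.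

**Definition (slice).** A slice of a bounded set $C\subseteq X$ is a set
$$S(C,f,\alpha)=\{x\in C:\ f(x)>\sup f(C)-\alpha\},\qquad f\in X^*\setminus\{0\},\ \alpha>0.$$

A slice of a non-empty $C$ is non-empty and relatively weakly open in $C$; it is convex if $C$ is convex.

**Example.** In $\ell_2$, the slice $S=\{x\in B_{\ell_2}:x_1>1-\alpha\}$ is small: for $x\in S$,
$$\|x-e_1\|^2=\|x\|^2-2x_1+1<2\alpha,$$
so $S$ lies in the ball of radius $\sqrt{2\alpha}$ about $e_1$. The relatively weakly open set $\{x\in B_{\ell_2}:|x_1|<\frac12\}$ is large: it contains $e_2$ and $-e_2$, so it has diameter $2$ and radius $1$.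

**Definition (convex combination of slices).** If $S_1,\dots,S_n$ are slices of $C$ and $\lambda_i\ge0$, $\sum\lambda_i=1$ (we call such $\lambda_i$ convex weights), the set $\sum_i\lambda_iS_i=\{\sum_i\lambda_is_i: s_i\in S_i\}$ is a convex combination of slices of $C$.

**Example.** In $B_{\ell_2}$ let $S_1=\{x_1>1-\alpha\}$ and $S_2=\{x_1<-1+\alpha\}$. By the previous example $\frac12S_1+\frac12S_2$ lies in the ball of radius $\sqrt{2\alpha}$ about $0=\frac12e_1+\frac12(-e_1)$, and it contains $0$. Slices sit at the edge of $C$; their convex combinations may sit in the middle.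

**Definition (strong regularity).** $X$ is strongly regular (SR) if for every non-empty closed, convex and bounded $C\subseteq X$ and every $\varepsilon>0$, some convex combination of slices of $C$ has diameter less than $\varepsilon$.

The definition does not depend on the choice of an equivalent norm: the closed bounded convex sets and their slices do not change, and diameters change by bounded factors.

**Example.** A Hilbert space is SR, and one slice suffices each time. Let $\rho=\sup_{x\in C}\|x\|$. If $\rho=0$ then $C=\{0\}$. If $\rho>0$, choose $x_0\in C\setminus\{0\}$ with $\|x_0\|$ close to $\rho$, and take the slice of $C$ given by $f=\langle\cdot,x_0\rangle$ and $\alpha$. Since $\sup f(C)\ge\|x_0\|^2$, each $x$ in the slice has $\langle x,x_0\rangle>\|x_0\|^2-\alpha$, hence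
$$\|x-x_0\|^2\le\rho^2-2\langle x,x_0\rangle+\|x_0\|^2<\rho^2-\|x_0\|^2+2\alpha ,$$
which is as small as we like.

The definitions are in place, and we can pose the question, from Ginés López-Pérez and Abraham Rueda Zoca, "Strongly regular Banach spaces with big weakly open subsets in the unit ball", arXiv:2607.12471 (2026): does there exist a strongly regular Banach space $X$ such that every non-empty relatively weakly open subset of $B_X$ has radius $1$?

## 2. The spaces $\ell_2$ and $c_0$, and property (W)

In a finite-dimensional space the weak and norm topologies agree, so $B_X$ has relatively weakly open subsets of arbitrarily small radius. In $\ell_2$ the slices $\{x_1>1-\alpha\}$ do the same. Slices of $B_X$ are relatively weakly open, so in the space we want each slice of $B_X$ has radius $1$, hence diameter at least $1$ by (1). So the averaging in the definition of SR cannot be avoided for $C=B_X$.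

At the other extreme stands $c_0$. For $z\in B_{c_0}$ we have $\|z\pm e_n\|\le1+|z_n|\to1$, and $(e_n)$ is weakly null: near every point of the ball, in the weak topology, there are two almost antipodal displacements. We give this a name.

**Definition (property (W)).** A Banach space $Z$ has (W) if for every $z\in B_Z$ there is a weakly null sequence $(y_k)$ in $Z$ with $\|y_k\|=1$ and $\limsup_k\|z\pm y_k\|\le1$ (for both signs).

**Example.** As just computed, $c_0$ has (W), with $y_k=e_k$ for every $z$.

**Proposition 1.** If $Z$ has (W), every non-empty relatively weakly open $U\subseteq B_Z$ has diameter $2$ and radius $1$.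

*Proof.* Let $z\in U$, take $(y_k)$ from (W), and put $a_k=\max\{1,\|z+y_k\|,\|z-y_k\|\}$, so $a_k\to1$. The points $(z\pm y_k)/a_k$ lie in $B_Z$ and converge weakly to $z$, so both lie in $U$ for large $k$. Their distance is $2/a_k\to2$. Hence $\operatorname{diam}U=2$, and (1) with $r(U)\le1$ gives $r(U)=1$. $\square$

So $c_0$ meets the requirement on weakly open sets. It fails the other one, and so does every space containing it.

**Lemma 2.** A Banach space $Z$ containing an isomorphic copy of $c_0$ is not SR.

*Proof.* Let $J:c_0\to Z$ be bounded with $\|Jx\|\ge\kappa\|x\|$, $\kappa>0$. The set $C=J(B_{c_0})$ is non-empty, closed, convex and bounded. Let $S_i=S(C,f_i,\alpha_i)$ be slices and $\lambda_i$ convex weights, $i\le n$. Since $f_i\circ J\in c_0^*=\ell_1$, we have $f_i(Je_k)\to0$ as $k\to\infty$. Finitely supported vectors are dense in $B_{c_0}$ and $S_i$ is relatively open in $C$, so there is a finitely supported $x_i\in B_{c_0}$ with $Jx_i\in S_i$. For $k$ outside all these supports $\|x_i\pm e_k\|\le1$, and $f_i(J(x_i\pm e_k))\to f_i(Jx_i)$. So for some $k$ all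 points $J(x_i\pm e_k)$ lie in $S_i$. The two averages $\sum\lambda_iJ(x_i\pm e_k)$ are at distance $\|2Je_k\|\ge2\kappa$. $\square$

The first thing to try is to imitate $c_0$: build a space with one sequence $(y_k)$ that serves every $z$ in (W). This cannot work.

**Lemma 3.** Let $\|y_k\|=1$ in $Z$ with $\limsup_k\|z\pm y_k\|\le1$ for every $z\in B_Z$, with the same $(y_k)$ for all $z$. Then $Z$ contains an isomorphic copy of $c_0$, so $Z$ is not SR.

*Proof.* Put $\theta_n=\prod_{i\le n}(1+4^{-i})$, so $1\le\theta_n\le e^{1/3}<\frac32$. We choose $k_1<k_2<\cdots$ so that $\|\sum_{i\le n}\varepsilon_iy_{k_i}\|\le\theta_n$ for all signs. Suppose this is done up to $n$ (for $n=0$ there is nothing to do). For each of the finitely many sums $w=\sum_{i\le n}\varepsilon_iy_{k_i}$ we have $w/\theta_n\in B_Z$, so for large $k$, $\|w/\theta_n\pm y_k\|\le1+4^{-n-1}$ for all of them. As $1/\theta_n\le1$, the vector $w/\theta_n\pm y_k/\theta_n$ is a convex combination of $w/\theta_n+y_k$ and $w/\theta_n-y_k$. Hence $\|w\pm y_k\|\le\theta_{n+1}$, and we let $k_{n+1}$ be such a $k$.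

Every vector of $[-1,1]^n$ is a convex combination of sign vectors, so $\|\sum a_iy_{k_i}\|\le\frac32\max|a_i|$. Conversely, suppose $\max|a_i|=|a_j|=1$. Then $2a_jy_{k_j}=\sum_ia_iy_{k_i}+\big(a_jy_{k_j}-\sum_{i\ne j}a_iy_{k_i}\big)$, and the last bracket has norm at most $\frac32$. So $\|\sum a_iy_{k_i}\|\ge2-\frac32=\frac12$. The closed span of $(y_{k_i})$ is therefore isomorphic to $c_0$, and Lemma 2 applies. $\square$

So in an SR space with (W) the sequence $(y_k)$ must genuinely depend on the point $z$. The answer to the question is yes, in the following form.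

**Theorem 4.** There is a separable strongly regular Banach space with property (W). Consequently every non-empty relatively weakly open subset of its unit ball has diameter $2$, hence radius $1$.

The second sentence is Proposition 1. The first is proved in Sections 3 to 8.

## 3. Points $x_n\pm e_n$ coding combinations of earlier points

We want each point $z$ of (a dense part of) the ball to have its own infinite set of indices $n$ with $z\pm e_n$ in the ball. We arrange this by a list: at stage $n$ we choose a combination $x_n$ of points created before, and create the two new points $x_n+e_n$ and $x_n-e_n$. Each combination is chosen infinitely often.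

We work in $c_{00}$, in two roles. The unit vectors are called $e_t$ on the "functional" side and $d_t$ on the other side, and $\langle x,y\rangle=\sum_tx_ty_t$ pairs the two. $P_{\ge q}$ and $P_{<q}$ are the coordinate projections.

**Definition (coded points).** Let $I=\mathbb N\times\{1,-1\}$, and let $R$ be the countable set of finitely supported $p:I\to\mathbb Q$ with $\sum|p|\le1$. Choose $(p_n)_{n\ge1}$ in $R$ with $\operatorname{supp}p_n\subseteq\{1,\dots,n-1\}\times\{\pm1\}$ such that every $p\in R$ equals $p_n$ for infinitely many $n$. Define recursively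
$$x_n=\sum_{(m,\tau)}p_n(m,\tau)\,g_{m,\tau},\qquad g_{n,\sigma}=x_n+\sigma e_n,\qquad u_n(t)=\delta_{n,t}+\sum_{(m,\tau)}|p_n(m,\tau)|\,u_m(t).$$

Such a list exists: list $R$ with each element repeated infinitely often and replace the $n$-th entry by $0$ if its support is not in $\{1,\dots,n-1\}\times\{\pm1\}$. For a fixed $p$ this replacement happens for finitely many $n$ only.

By induction on $n$ we get: $u_n(t)=0$ for $t>n$; $u_n(n)=1$; $0\le u_n(t)\le1$ (for $t<n$ because $\sum|p_n|\le1$); $|g_{n,\sigma}(t)|\le u_n(t)$; $\operatorname{supp}x_n\subseteq[1,n)$ and $\operatorname{supp}g_{n,\sigma}\subseteq[1,n]$.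

**Example.** Necessarily $p_1=0$, so $g_{1,\sigma}=\sigma e_1$. Suppose $p_2$ has the single value $\frac12$ at $(1,1)$, and $p_3$ has the values $\frac12$ at $(2,1)$ and $-\frac12$ at $(1,-1)$. Then $x_2=\frac12e_1$, $g_{2,\sigma}=\frac12e_1+\sigma e_2$, and
$$x_3=\tfrac12(\tfrac12e_1+e_2)-\tfrac12(-e_1)=\tfrac34e_1+\tfrac12e_2,\qquad u_3(1)=\tfrac12\cdot\tfrac12+\tfrac12=\tfrac34,\quad u_3(2)=\tfrac12,\quad u_3(3)=1.$$
If instead $p_3$ took the value $\frac12$ at $(1,1)$ and at $(1,-1)$, then $x_3=0$ but $u_3(1)=1$: the weight $u_n$ records how $g_{n,\sigma}$ was built, without cancellation.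

The point of the construction: if $z=\sum\alpha_\iota g_\iota$ with $\alpha\in R$, there are infinitely many $n$ with $p_n=\alpha$, and for them $z=x_n$, so $z\pm e_n=g_{n,\pm1}$. The set of these $n$ depends on $z$, as Lemma 3 demands.

**Definition (the chain).** From $(n,\sigma)\in I$ start a Markov chain $(N_i,\sigma_i,s_i)_{i\ge0}$ at $(n,\sigma,1)$. From $(m,\tau,s)$ it moves to $(m',\tau',s\cdot\operatorname{sgn}p_m(m',\tau'))$ with probability $|p_m(m',\tau')|$, and dies with the remaining probability.

While the chain lives, $N_i$ strictly decreases. So it dies after finitely many steps and visits each $t$ at most once. The recursion for $u_n$ is the first-step recursion for visiting probabilities, so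
$$u_n(t)=\mathbb P(\text{the chain from }(n,\sigma)\text{ visits }t).\tag{2}$$

**Lemma 5.** Let $H\subseteq\mathbb N$ and let $T$ be the first time with $N_T\in H$ ($T=\infty$ if there is none). Then
$$g_{n,\sigma}=\mathbb E\Big[\sum_{i<T}s_i\sigma_ie_{N_i}\Big]+\mathbb E\big[s_T\,g_{N_T,\sigma_T};\,T<\infty\big],\tag{3}$$
where the sum runs over the times $i<T$ at which the chain is alive.

*Proof.* Induction on $n$. If $n\in H$ then $T=0$ and (3) reads $g_{n,\sigma}=g_{n,\sigma}$. If $n\notin H$, the time $i=0$ contributes $\sigma e_n$. With probability $|p_n(m,\tau)|$ the chain is at $(m,\tau,\operatorname{sgn}p_n(m,\tau))$ at time $1$, and then it runs like the chain from $(m,\tau,1)$ with all signs multiplied by $\operatorname{sgn}p_n(m,\tau)$. By the induction hypothesis for $m<n$, the remaining contributions have conditional expectation $\operatorname{sgn}p_n(m,\tau)\,g_{m,\tau}$. Altogether the right-hand side is $\sigma e_n+\sum p_n(m,\tau)g_{m,\tau}=g_{n,\sigma}$. $\square$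

**Example.** With $p_2,p_3$ as in the first example and $H=\{1\}$, start from $(3,\sigma)$. The first term of (3) is $\sigma e_3+\frac12e_2$. The chain reaches $1$ through $2$ with probability $\frac14$, contributing $\frac14g_{1,1}=\frac14e_1$, and directly with probability $\frac12$ and sign $-1$, contributing $-\frac12g_{1,-1}=\frac12e_1$. The total is $\sigma e_3+\frac12e_2+\frac34e_1=g_{3,\sigma}$, and the probability of visiting $1$ is $\frac34=u_3(1)$.

## 4. A dyadic tree that defeats the supremum norm

We now need a norm. We look for it as a dual norm, so we norm the $d$-side. We want all $g_\iota$ to have norm at most $1$ as functionals and the projections $P_{\ge q}$ to be contractions. The smallest seminorm with these two properties is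
$$|y|_0=\sup_{\iota\in I,\,q\in\mathbb N}|\langle g_\iota,P_{\ge q}y\rangle|,\qquad y\in c_{00}.$$
It is finite, since $|g_\iota(t)|\le1$, and it is a norm with $|y_n|\le|y|_0$, since $\langle g_{n,1},P_{\ge n}y\rangle=y_n$. It is smallest because a seminorm $N$ with both properties satisfies $|\langle g_\iota,P_{\ge q}y\rangle|\le N(P_{\ge q}y)\le N(y)$. Let $X_0$ be the closed span of $(e_n)$ in the dual of $(c_{00},|\cdot|_0)$. This is the natural first candidate. It is not SR, and the reason is instructive.

For each finite sign sequence $s$ (including the empty one) choose $n(s)\in\mathbb N$ such that $p_{n(\emptyset)}=0$ and, for $s=(s',\sigma)$ with last term $\sigma$, $p_{n(s)}$ has the single value $1$ at $(n(s'),\sigma)$. Since each element of $R$ occurs infinitely often, we can choose the $n(s)$ distinct and increasing with the length $|s|$. Put $G_\emptyset=0$ and $G_{(s,\sigma)}=g_{n(s),\sigma}$. Then $x_{n(s)}=G_s$, so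
$$G_{(s,\pm1)}=G_s\pm e_{n(s)}.\tag{4}$$
This is a dyadic tree: each $G_s$ is the midpoint of its two successors. Let $z_m=\sum_{|s|=m}d_{n(s)}$.

We have $|z_m|_0\le1$. Indeed, from $n(s)$ with $s=(s',\sigma)$ the chain moves with probability $1$ to $n(s')$, and at $n(\emptyset)$ it dies. So a chain visits at most one of the points $n(s)$, $|s|=m$, and by (2) $|\langle g_{n,\sigma},P_{\ge q}z_m\rangle|\le\sum_{|s|=m}u_n(n(s))\le1$.

**Lemma 6.** $X_0$ is not SR. Moreover $|\sum_{m\le k}c_mz_m|_0=\sum_{m\le k}|c_m|$ for all scalars $c_0,\dots,c_k$.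

*Proof.* Let $C$ be the closed convex hull of $\{G_s:|s|\ge1\}$ in $X_0$; it is bounded since $\|g_\iota\|\le1$. Take slices $S_i=S(C,f_i,\alpha_i)$ and convex weights $\lambda_i$. As $\sup f_i(C)=\sup_sf_i(G_s)$, there is $s^i$ with $f_i(G_{s^i})>\sup f_i(C)-\alpha_i/2$. By (4), one of the two successors of any $G_s$ has $f_i$-value at least $f_i(G_s)$. So, passing to successors, we may take all $s^i$ of the same length $m$. Both values $f_i(G_{s^i})\pm f_i(e_{n(s^i)})$ are at most $\sup f_i(C)$, so $|f_i(e_{n(s^i)})|<\alpha_i/2$, and both successors $G_{(s^i,\pm1)}$ lie in $S_i$. The averages $\sum\lambda_iG_{(s^i,1)}$ and $\sum\lambda_iG_{(s^i,-1)}$ differ by $2\sum_i\lambda_ie_{n(s^i)}$, which takes the value $2$ at $z_m$. As $|z_m|_0\le1$, $\operatorname{diam}\sum\lambda_iS_i\ge2$.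

For the second claim, "$\le$" follows from $|z_m|_0\le1$. Given $c_0,\dots,c_k$, choose $s=(s_1,\dots,s_{k+1})$ with $s_{m+1}c_m=|c_m|$. By (4), $G_s=\sum_{m\le k}s_{m+1}e_{n(s_1,\dots,s_m)}$, so $\langle G_s,z_m\rangle=s_{m+1}$ and $\langle G_s,\sum c_mz_m\rangle=\sum|c_m|$. $\square$

So on the $d$-side the norm $|\cdot|_0$ makes $(z_m)$ a copy of the $\ell_1$-basis, and on the functional side the averaged differences
$$2^{-m}\sum_{|s|=m}(G_{(s,1)}-G_{(s,-1)})=2\cdot2^{-m}\sum_{|s|=m}e_{n(s)}\tag{5}$$
keep norm at least $2$. If the $e_n$ satisfied an upper $\ell_2$-estimate, (5) would have norm at most $2\cdot2^{-m/2}$. The remedy is to enlarge the norm on the $d$-side, by square sums over families of functionals that are "almost disjoint". The right measure of overlap turns out to be the visiting probabilities $u_n$.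

## 5. Square sums over admissible families: the spaces $Y$ and $X$

**Definition (admissible family, norm).** A finite family $(\iota_i,q_i)_i$ with $\iota_i=(n_i,\sigma_i)\in I$ and $q_i\in\mathbb N$ is admissible if
$$\sum_iu_{n_i}(t)\,1_{t\ge q_i}\le2\quad\text{for all }t.$$
For $y\in c_{00}$ put $\|y\|=\sup\big(\sum_i|\langle g_{\iota_i},P_{\ge q_i}y\rangle|^2\big)^{1/2}$, the supremum over admissible families.

**Example.** As $u_n\le1$, every family of one or two pairs is admissible. For distinct $n_i$ the family $((n_i,1),n_i)_i$ is admissible, however long, because $u_{n_i}(t)1_{t\ge n_i}=\delta_{n_i,t}$. The pair $((1,1),1)$ repeated three times is not admissible: the sum at $t=1$ is $3$. For the $z_m$ of Section 4, the second kind of family gives $\|z_m\|\ge2^{m/2}$, in contrast to $|z_m|_0\le1$.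

For an admissible family,
$$\sum_i|\langle g_{\iota_i},P_{\ge q_i}y\rangle|\le\sum_t\sum_{i:\,q_i\le t}u_{n_i}(t)|y_t|\le2\|y\|_{\ell_1}.\tag{6}$$
So $\|y\|<\infty$. It is a supremum of $\ell_2$-norms of linear images of $y$, hence a seminorm, and $|y_n|\le|y|_0\le\|y\|$ since single pairs are admissible. So it is a norm. Replacing $q_i$ by $\max(q_i,r)$ preserves admissibility, and $P_{\ge q_i}P_{\ge r}=P_{\ge\max(q_i,r)}$. So $\|P_{\ge r}y\|\le\|y\|$. Also
$$\|d_t\|^2\le\sup\sum_{i:q_i\le t}u_{n_i}(t)^2\le\sup\sum_{i:q_i\le t}u_{n_i}(t)\le2.$$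

Let $Y$ be the completion of $(c_{00},\|\cdot\|)$. Then $P_{\ge r}$ extends to a contraction of $Y$, and $P_{<r}=\mathrm{Id}-P_{\ge r}$ has norm at most $2$ and range $\operatorname{span}(d_1,\dots,d_{r-1})$. Moreover $P_{<r}y\to y$ as $r\to\infty$ for all $y\in Y$, because this holds on the dense subspace $c_{00}$ and the $P_{<r}$ are uniformly bounded.

The coordinate functionals $e_n$ are bounded on $Y$, so elements of $c_{00}$ on the functional side act on $Y$. Let $X\subseteq Y^*$ be the closed span of $(e_n)$, with the norm $\|\cdot\|_X$ of $Y^*$. It is separable.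

**Lemma 7.** (i) $\|g_\iota\|_X\le1$ for all $\iota\in I$. (ii) For distinct $n_i$, $\|\sum a_ie_{n_i}\|_X\le(\sum a_i^2)^{1/2}$; hence $(e_n)$ is weakly null in $X$. (iii) $T_0x=(x(d_t))_t$ defines a bounded operator $T_0:X\to c_0$, and $T_0e_n$ is the $n$-th unit vector.

*Proof.* (i) Take $q=1$: $|\langle g_\iota,y\rangle|\le|y|_0\le\|y\|$. (ii) The family $((n_i,1),n_i)_i$ is admissible, so $\sum_iy_{n_i}^2\le\|y\|^2$, and Cauchy–Schwarz gives the estimate. So $(e_n)$ is the image of the unit vector basis of $\ell_2$, a weakly null sequence, under a bounded operator $\ell_2\to X$. (iii) $|x(d_t)|\le\|d_t\|\|x\|_X\le\sqrt2\|x\|_X$, so $T_0$ is bounded into $\ell_\infty$. It maps finite combinations of the $e_n$ into $c_{00}$, and these are dense in $X$, so it maps $X$ into $c_0$. $\square$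

Two things remain: $X$ is SR (Sections 6 and 7), and $X$ has an equivalent norm with (W) (Section 8).

## 6. $Y$ contains no isomorphic copy of $\ell_1$

A Banach space contains an isomorphic copy of $\ell_1$ exactly when it contains a bounded sequence $(v_k)$ with $\|\sum c_kv_k\|\ge c\sum|c_k|$ for some $c>0$ and all finite scalar sequences. "Blocks" below are non-zero vectors of $c_{00}$ with successive supports.

**Proposition 8.** $Y$ contains no isomorphic copy of $\ell_1$.

The proof is by contradiction: suppose $(v_k)\subset Y$ is bounded with $\|\sum c_kv_k\|\ge c\sum|c_k|$, $c>0$.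

**Step 0: passing to blocks.** This step replaces $(v_k)$ by a sequence of blocks. By a diagonal argument, pass to a subsequence all of whose coordinates converge. Put $v_k'=v_{2k}-v_{2k+1}$. Then $\|\sum c_kv_k'\|\ge2c\sum|c_k|$, and $P_{<r}v'_k\to0$ as $k\to\infty$ for each $r$, since the coordinates of $v'_k$ tend to $0$. Let $r_1=1$, so $P_{<r_1}=0$. Given $r_i$, choose $k_i>k_{i-1}$ with $\|P_{<r_i}v'_{k_i}\|\le c/2$ and then $r_{i+1}>r_i$ with $\|P_{\ge r_{i+1}}v'_{k_i}\|\le c/2$. The vectors $y_i=P_{<r_{i+1}}P_{\ge r_i}v'_{k_i}\in c_{00}$ have successive supports, and $v'_{k_i}-y_i=P_{<r_i}v'_{k_i}+P_{\ge r_{i+1}}v'_{k_i}$ has norm at most $c$. Hence, for some $K$,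
$$\|y_k\|\le K,\qquad\Big\|\sum c_ky_k\Big\|\ge(2c-c)\sum|c_k|=c\sum|c_k|.$$

**Step 1: far out, $\|\cdot\|$ is controlled by $|\cdot|_0$.** We show that there are $k_0$ and $C$ with $\|z\|\le C|z|_0$ for all $z\in\operatorname{span}\{y_k:k\ge k_0\}$. The reason is that vectors with tiny $|\cdot|_0$ add up like an $\ell_2$-sequence.

If the claim fails, we can choose inductively successive blocks $z_j=\sum_{k\in F_j}b_ky_k$ (with $\max F_j<\min F_{j+1}$) such that
$$\|z_j\|=1,\qquad|z_k|_0\le\frac{2^{-k}}{1+\max_{j<k}\|z_j\|_{\ell_1}}.$$
For an admissible family put $\beta_{ij}=\langle g_{\iota_i},P_{\ge q_i}z_j\rangle$. Then $\sum_i\beta_{ij}^2\le1$. For $j<k$ we use $|\beta_{ik}|\le|z_k|_0$ and (6) for $z_j$ to get $\sum_i|\beta_{ij}\beta_{ik}|\le|z_k|_0\cdot2\|z_j\|_{\ell_1}\le2\cdot2^{-k}$. Hence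
$$\sum_i\Big(\sum_{j\le N}\beta_{ij}\Big)^2\le N+2\sum_k(k-1)\cdot2\cdot2^{-k}=N+4,$$
because $\sum_{k\ge1}(k-1)2^{-k}=1$. So $\|\sum_{j\le N}z_j\|\le\sqrt{N+4}$. On the other hand $1=\|z_j\|\le K\sum_{k\in F_j}|b_k|$, so $\|\sum_{j\le N}z_j\|\ge c\sum_{j\le N}\sum_{k\in F_j}|b_k|\ge cN/K$. For large $N$ this is a contradiction.

**Step 2: almost isometric $\ell_1$-blocks for $|\cdot|_0$ (James distortion).** We show that for every $\delta\in(0,1)$ there are successive blocks $z_j$ with
$$|z_j|_0\le1,\qquad\|z_j\|\le C,\qquad\Big|\sum b_jz_j\Big|_0\ge(1-\delta)\sum|b_j|.\tag{7}$$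
By Step 1, $|\sum c_ky_k|_0\ge(c/C)\sum|c_k|$ for combinations of $y_k$, $k\ge k_0$. For $m\ge k_0$ let
$$\lambda_m=\inf\Big\{\Big|\sum_{k\ge m}c_ky_k\Big|_0:\ \sum|c_k|=1\Big\}\quad(\text{finite sums}).$$
It increases with $m$, it is at least $c/C>0$, and it is at most $|y_m|_0\le K$. Let $\lambda\in(0,K]$ be its limit, and choose $m$ with $\lambda_m\ge(1-\delta/2)\lambda$. For every $m'\ge m$ we have $\lambda_{m'}\le\lambda<(1+\delta/2)\lambda$. So we find successive blocks $w_j$ of $(y_k)_{k\ge m}$, with coefficients satisfying $\sum|c_k|=1$ for each $j$, and $|w_j|_0\le(1+\delta/2)\lambda$. Put $z_j=w_j/((1+\delta/2)\lambda)$. Then $|z_j|_0\le1$, and $\|z_j\|\le C|z_j|_0\le C$. The coefficients of $\sum b_jw_j$ in the $y_k$, $k\ge m$, have absolute sum $\sum|b_j|$, so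
$$\Big|\sum b_jz_j\Big|_0\ge\frac{\lambda_m}{(1+\delta/2)\lambda}\sum|b_j|\ge\frac{1-\delta/2}{1+\delta/2}\sum|b_j|\ge(1-\delta)\sum|b_j|,$$
the last because $(1-\delta)(1+\delta/2)=1-\delta/2-\delta^2/2\le1-\delta/2$.

**Step 3: one functional per sign pattern.** The contradiction will come from one vector $z_M$ on which many functionals, one for each sign pattern on earlier vectors, are at least $\frac12$ in modulus, while these functionals form an admissible family. Here we produce the functionals.

Choose $M\ge4$ with $L:=2^{M-3}>4C^2$, then $\eta\in(0,\frac12]$ with $2(M-2)\eta L\le1$, then $\delta\in(0,1)$ with $2\delta M\le\eta$. Take $z_1,\dots,z_M$ as in (7). Let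
$$J=\{2,\dots,M-1\},\qquad p=\min\operatorname{supp}z_M,$$
and let $E\subset\{\pm1\}^J$ contain exactly one element of each pair $\{\varepsilon,-\varepsilon\}$, so $|E|=2^{M-2}/2=L$. The vector $z_1$ will remove the cut-offs $q$, the vectors $z_j$, $j\in J$, carry the signs, and $z_M$ is the vector we test on.

Let $\varepsilon\in E$ and put $\varepsilon_1=\varepsilon_M=1$. As $|\sum_j\varepsilon_jz_j|_0\ge(1-\delta)M$, there are $\iota=(n,\sigma)$, $q$ and $\kappa=\pm1$ with
$$\kappa\sum_{j\le M}\varepsilon_j\langle g_\iota,P_{\ge q}z_j\rangle\ge(1-2\delta)M.$$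
Each of the $M$ summands is at most $|z_j|_0\le1$, so each is at least $(1-2\delta)M-(M-1)=1-2\delta M\ge1-\eta>0$. For $j=1$ this says that $P_{\ge q}z_1\ne0$, so $q\le\max\operatorname{supp}z_1$, and therefore $P_{\ge q}z_j=z_j$ for $j\ge2$. For $j=M$ it then says $\langle g_\iota,z_M\rangle\ne0$, so $n\ge p$, because $\operatorname{supp}g_\iota\subseteq[1,n]$. Now replace each $\varepsilon\in E$ by $\kappa\varepsilon$; this keeps $E$ a set of representatives modulo sign. So for every $\varepsilon\in E$ we have $\iota_\varepsilon=(n_\varepsilon,\sigma_\varepsilon)$ with $n_\varepsilon\ge p$ and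
$$\varepsilon_j\langle g_{\iota_\varepsilon},z_j\rangle\ge1-\eta\ \ (j\in J),\qquad|\langle g_{\iota_\varepsilon},z_M\rangle|\ge1-\eta\ge\tfrac12.\tag{8}$$

**Step 4: the chain rarely visits indices with the wrong pattern.** This step shows that $u_{n_\varepsilon}$ is tiny at every $t\ge p$ where $x_t$ does not carry the pattern $\pm\varepsilon$. Call $t\ge p$ *bad for* $\varepsilon$ if for each $s\in\{\pm1\}$ there is $j\in J$ with $s\varepsilon_j\langle x_t,z_j\rangle<\frac12$, and let $A_\varepsilon$ be the set of such $t$. We claim
$$u_{n_\varepsilon}(t)\le2(M-2)\eta\qquad(t\in A_\varepsilon).\tag{9}$$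

Run the chain from $\iota_\varepsilon$ and apply (3) with $H=A_\varepsilon\cup[1,p)$. Before time $T$ the chain is in $[p,\infty)$, while $\operatorname{supp}z_j\subset[1,p)$ for $j\in J$. So the first term of (3) vanishes on $z_j$. Put
$$\xi_j=\varepsilon_js_T\langle g_{N_T,\sigma_T},z_j\rangle\,1_{T<\infty}.$$
Then $\mathbb E\xi_j=\varepsilon_j\langle g_{\iota_\varepsilon},z_j\rangle\ge1-\eta$ by (8), and $\xi_j\le\max(0,|z_j|_0)\le1$. Markov's inequality for $1-\xi_j\ge0$ gives $\mathbb P(\xi_j<\frac12)\le2\,\mathbb E(1-\xi_j)\le2\eta$.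

Suppose the chain ever visits $A_\varepsilon$. It is decreasing and $A_\varepsilon\subseteq[p,\infty)$, so it has not visited $[1,p)$ before; hence $N_T\in A_\varepsilon$. As $N_T\ge p$, the coordinate $N_T$ lies outside $\operatorname{supp}z_j$, so $\langle g_{N_T,\sigma_T},z_j\rangle=\langle x_{N_T},z_j\rangle$ for $j\in J$. Badness of $N_T$ with $s=s_T$ gives $\xi_j<\frac12$ for some $j\in J$. By (2), for $t\in A_\varepsilon$,
$$u_{n_\varepsilon}(t)\le\mathbb P(\text{the chain visits }A_\varepsilon)\le\sum_{j\in J}\mathbb P(\xi_j<\tfrac12)\le2(M-2)\eta.$$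

**Step 5: the $L$ functionals form an admissible family.** Here we count overlaps and conclude. Suppose $t\ge p$ is bad neither for $\varepsilon\in E$ nor for $\varepsilon'\in E$. Then there are signs $s,s'$ with $s\varepsilon_j\langle x_t,z_j\rangle\ge\frac12$ and $s'\varepsilon'_j\langle x_t,z_j\rangle\ge\frac12$ for all $j\in J$. So $s\varepsilon_j=\operatorname{sgn}\langle x_t,z_j\rangle=s'\varepsilon'_j$ for all $j\in J$, i.e. $\varepsilon'=\pm\varepsilon$, and hence $\varepsilon'=\varepsilon$. So for every $t\ge p$ at most one $\varepsilon\in E$ has $t\notin A_\varepsilon$. For this one we use $u\le1$, for the others (9):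
$$\sum_{\varepsilon\in E}u_{n_\varepsilon}(t)\le1+L\cdot2(M-2)\eta\le2\qquad(t\ge p).$$
So the family $(\iota_\varepsilon,p)_{\varepsilon\in E}$ is admissible. Since $P_{\ge p}z_M=z_M$, (7) and (8) give
$$C^2\ge\|z_M\|^2\ge\sum_{\varepsilon\in E}|\langle g_{\iota_\varepsilon},z_M\rangle|^2\ge\frac L4>C^2,$$
a contradiction. This proves Proposition 8. $\square$

## 7. From "no $\ell_1$ in $Y$" to strong regularity in $Y^*$

That $Y^*$ is strongly regular when $Y$ contains no copy of $\ell_1$ is due to Ghoussoub, Godefroy, Maurey and Schachermayer. Here is a full proof, for all closed non-zero subspaces of $Y^*$. It uses three classical facts: the Banach–Alaoglu theorem; the Krein–Milman theorem (a compact convex set in a Hausdorff locally convex space is the closed convex hull of its set of extreme points $\operatorname{ext}$); and Rosenthal's $\ell_1$ theorem (a bounded sequence in a Banach space without a copy of $\ell_1$ has a weakly Cauchy subsequence, i.e. one along which every functional converges).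

**Lemma 9 (Choquet).** Let $K$ be a compact convex subset of a Hausdorff locally convex space (non-zero) and $d\in\operatorname{ext}K$. Every neighborhood of $d$ in $K$ for the weak topology contains an open slice of $K$ containing $d$. (On the compact set $K$ the weak and the original topology agree.)

*Proof.* We may take the neighborhood to be $V=K\cap\bigcap_{i\le n}\{f_i<a_i\}$ with $f_i$ continuous linear and $f_i(d)<a_i$. The sets $K_i=K\cap\{f_i\ge a_i\}$ are compact and convex, so $\operatorname{co}(\bigcup K_i)$ is compact, as a continuous image of the product of a simplex with the non-empty $K_i$. It does not contain $d$: if $d=\sum t_ik_i$ with $k_i\in K_i$ and convex weights, extremality gives $d=k_i$ for each $i$ with $t_i>0$, but $d\notin K_i$. Separate: some continuous linear $f\neq0$ and $a\in\mathbb R$ satisfy $f(d)>a\ge f$ on $\bigcup K_i$ (if all $K_i$ are empty, take any $f\ne0$ and $a<f(d)$). Then $d\in K\cap\{f>a\}\subseteq V$. This is the slice $S(K,f,\alpha)$ with $\alpha=\sup f(K)-a>0$. $\square$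

In $Y^*$ with the $w^*$-topology the continuous linear functionals are the elements of $Y$. A $w^*$-slice of $D\subseteq Y^*$ is a set $S(D,y,\alpha)$ with $y\in Y\setminus\{0\}$.

**Lemma 10 (Bourgain).** Let $Y$ be a Banach space, $C\subset Y^*$ non-empty, bounded and convex, $D$ its $w^*$-closure, and $U\subseteq D$ non-empty and relatively $w^*$-open. Then there are $w^*$-slices $S_i=S(D,y_i,\alpha_i)$ of $D$ and convex weights $\mu_i$ with $\sum\mu_i(S_i\cap C)\subseteq U\cap C$.

*Proof.* $D$ is convex and $w^*$-compact. By Krein–Milman, $U$ contains a convex combination $\sum\mu_id_i$ of extreme points of $D$. By continuity of $(x_i)\mapsto\sum\mu_ix_i$ there are relatively $w^*$-open $U_i\ni d_i$ in $D$ with $\sum\mu_iU_i\subseteq U$. By Lemma 9 there are $w^*$-slices $S_i$ of $D$ with $d_i\in S_i\subseteq U_i$. Finally $\sum\mu_i(S_i\cap C)\subseteq C$ by convexity of $C$. $\square$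

If $S=S(D,y,\alpha)$, then $\sup y(D)=\sup y(C)$, so $S\cap C=\{x\in C:y(x)>\sup y(C)-\alpha\}\ne\emptyset$. Suppose $C$ lies in a subspace $X\ne0$ of $Y^*$. If $y|_X\ne0$, then $S\cap C$ is a slice of $C$ in $X$. If $y|_X=0$, then $S\cap C=C$, which contains a slice of $C$ in $X$. In all cases, $U\cap C$ in Lemma 10 contains a convex combination of slices of $C$ in $X$.

**Proposition 11.** If $Y$ contains no copy of $\ell_1$, every closed subspace $X\ne0$ of $Y^*$ is strongly regular.

*Proof.* Let $C\subset X$ be non-empty, closed, convex and bounded, with $w^*$-closure $D$. Suppose that for some $\varepsilon>0$ all convex combinations of slices of $C$ have diameter at least $\varepsilon$.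

**Step 1: transfer to $w^*$-open sets.** For all convex weights $\lambda_i$ and all non-empty relatively $w^*$-open $U_i\subseteq D$,
$$\operatorname{diam}\sum\lambda_i(U_i\cap C)\ge\varepsilon.\tag{10}$$
Indeed each $U_i\cap C$ contains a convex combination of slices of $C$, so $\sum\lambda_i(U_i\cap C)$ contains one too.

**Step 2: a tree of open sets.** This step uses (10) at all levels of a dyadic tree, with equal weights. We construct non-empty relatively $w^*$-open $U_s\subseteq D$, for finite $0$-$1$ sequences $s$, and $y_k\in B_Y$, with $U_\emptyset=D$. Given $U_s$ for $|s|=k$, by (10) there are $c_s,c'_s\in U_s\cap C$ with $\|2^{-k}\sum_{|s|=k}(c_s-c_s')\|>\varepsilon/2$. Choose $y_{k+1}\in B_Y$ with $2^{-k}\sum_{|s|=k}y_{k+1}(c_s-c'_s)>\varepsilon/2$. As $D$ is compact Hausdorff, we can choose relatively $w^*$-open $U_{s1}\ni c_s$ and $U_{s0}\ni c'_s$ in $D$ whose $w^*$-closures lie in $U_s$. We take them so small that $y_{k+1}$ differs by less than $\varepsilon/8$ from $y_{k+1}(c_s)$ on $U_{s1}$ and from $y_{k+1}(c'_s)$ on $U_{s0}$, and that $y_1,\dots,y_{k+1}$ have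 oscillation less than $2^{-k-1}$ on $U_{s0}$ and on $U_{s1}$. Then
$$2^{-k}\sum_{|s|=k}\big(\inf y_{k+1}(U_{s1})-\sup y_{k+1}(U_{s0})\big)\ge\frac\varepsilon2-\frac\varepsilon4=\frac\varepsilon4.\tag{11}$$

**Step 3: functions on the Cantor set.** This step turns (11) into a correlation with Rademacher functions. For $\omega\in\Delta=\{0,1\}^{\mathbb N}$ pick $\varphi(\omega)\in\bigcap_k\overline{U_{\omega|k}}^{w^*}$, which is non-empty by compactness. Since $\overline{U_{\omega|(k+1)}}^{w^*}\subseteq U_{\omega|k}$, we have $\varphi(\omega)\in U_{\omega|k}$ for all $k$. Put $h_k(\omega)=\varphi(\omega)(y_k)$. If $\omega,\omega'$ agree in the first $j\ge k$ places, then $|h_k(\omega)-h_k(\omega')|<2^{-j}$, so $h_k$ is continuous. The $h_k$ are uniformly bounded, since $D$ is bounded. Let $r_k(\omega)=2\omega_k-1$ and let $\mathbb E$ be the expectation for Haar measure on $\Delta$. A cylinder given by $k+1$ places has measure $2^{-k-1}$, so (11) gives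
$$\mathbb E[h_{k+1}r_{k+1}]\ge\sum_{|s|=k}2^{-k-1}\big(\inf y_{k+1}(U_{s1})-\sup y_{k+1}(U_{s0})\big)\ge\frac\varepsilon8\qquad\text{for all }k\ge0.$$

**Step 4: Rosenthal's theorem.** As $Y$ contains no $\ell_1$, some subsequence $(y_{k_j})$ is weakly Cauchy. As $\varphi(\omega)\in Y^*$, $h_{k_j}$ converges pointwise to a bounded measurable $h$, and in $L_2$ by dominated convergence. The $r_k$ are orthonormal, so $\mathbb E[hr_{k}]\to0$ by Bessel's inequality, and
$$\mathbb E[h_{k_j}r_{k_j}]=\mathbb E[(h_{k_j}-h)r_{k_j}]+\mathbb E[hr_{k_j}]\to0,$$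
contradicting Step 3. $\square$

By Propositions 8 and 11, the space $X$ of Section 5 is strongly regular, and it remains so under every equivalent norm.

## 8. A renorming with property (W)

**Proposition 12.** Let $Z$ be a Banach space containing $X$ (isomorphically) as a closed subspace, such that $T_0:X\to c_0$ extends to a bounded operator $T:Z\to c_0$. Then $Z$ has an equivalent norm with property (W).

For Theorem 4 only $Z=X$, $T=T_0$ is needed.

*Proof.* Let $\|\cdot\|$ be the given norm of $Z$ and $\gamma=\sup_\iota\|g_\iota\|$, which is finite by Lemma 7(i).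

**Step 1: the new ball.** We want a ball that contains the points $g_\iota$, and such that $T$ keeps the $e_n$ at norm $1$. Let
$$B_0=\Big\{z\in Z:\ z=\sum_\iota\alpha_\iota g_\iota+v\ (\text{finite sum}),\ \sum|\alpha_\iota|\le1,\ \|v\|\le1,\ \|Tz\|_\infty\le1\Big\},\qquad B=\overline{B_0}.$$
$B_0$ is convex and symmetric. It contains all $z$ with $\|z\|\le\min(1,1/\|T\|)$ (take $\alpha=0$, $v=z$), and it lies in $\{\|z\|\le1+\gamma\}$. So $B$ is the unit ball of an equivalent norm $|||\cdot|||$, and $\|Tz\|_\infty\le|||z|||$ for all $z$. Since $e_n=\frac12g_{n,1}-\frac12g_{n,-1}$ and $\|Te_n\|_\infty=1$, we have $e_n\in B_0$, and $1=\|Te_n\|_\infty\le|||e_n|||\le1$. So $|||e_n|||=1$. By Lemma 7(ii), $(e_n)$ is weakly null in $X$, hence in $Z$.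

**Step 2: points of $B_0$.** We show: if $z\in B_0$ and $0<\delta<1$, then $|||z\pm e_n|||\le1+2\delta$ for infinitely many $n$. This is where the list of Section 3 is used. Write $z=\sum\alpha_\iota g_\iota+v$ as in the definition of $B_0$. By density of the rationals choose $\alpha'\in R$ with $\operatorname{supp}\alpha'\subseteq\operatorname{supp}\alpha$, $|\alpha'_\iota|\le(1-\delta)|\alpha_\iota|$ and $\gamma\sum_\iota|(1-\delta)\alpha_\iota-\alpha'_\iota|\le\delta$. Put
$$v'=(1-\delta)v+\sum_\iota\big((1-\delta)\alpha_\iota-\alpha'_\iota\big)g_\iota .$$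
Then $\|v'\|\le(1-\delta)+\delta=1$ and $(1-\delta)z=\sum\alpha'_\iota g_\iota+v'$. There are infinitely many $n$ with $p_n=\alpha'$, and since $Tz\in c_0$, all large ones satisfy $|(Tz)_n|\le\delta$. For such $n$, $\sum\alpha'_\iota g_\iota=x_n$, so
$$(1-\delta)z\pm e_n=(x_n\pm e_n)+v'=g_{n,\pm1}+v'.$$
Moreover $\|T((1-\delta)z\pm e_n)\|_\infty\le1+\delta$: the $n$-th coordinate is at most $1+(1-\delta)\delta$ in modulus, and the others are those of $(1-\delta)Tz$. So $\frac1{1+\delta}((1-\delta)z\pm e_n)\in B_0$. Hence $|||(1-\delta)z\pm e_n|||\le1+\delta$, and $|||z\pm e_n|||\le1+2\delta$ because $|||z|||\le1$.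

**Step 3: all points of $B$.** Given $z\in B$, choose $z_k\in B_0$ with $|||z-z_k|||\le1/k$, and then $n_1<n_2<\cdots$ with $|||z_k\pm e_{n_k}|||\le1+2/k$. For $k\ge2$ this is Step 2 with $\delta=1/k$; for $k=1$ it holds because the left side is at most $2$. Then $|||z\pm e_{n_k}|||\le1+3/k$. So $y_k=e_{n_k}$ is weakly null, normalized, and $\limsup_k|||z\pm y_k|||\le1$. $\square$

*Proof of Theorem 4.* Apply Proposition 12 with $Z=X$, $T=T_0$. The space $(X,|||\cdot|||)$ is separable, it is strongly regular by Propositions 8 and 11, and it has (W). By Proposition 1 all non-empty relatively weakly open subsets of its unit ball have diameter $2$ and radius $1$. The answer to the question is yes. $\square$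

## 9. Sharpness, $1$-complemented subspaces, and spaces containing $X$

Diameter $2$ and radius $1$ are the largest values that a subset of the unit ball can have. Also, "weakly open sets" cannot be replaced by convex combinations of slices. In every strongly regular space, the definition applied to $C=B_X$ gives convex combinations of slices of the ball of arbitrarily small diameter, hence of arbitrarily small radius by (1).

**Theorem 13.** Every strongly regular space $E$ is isometric to a $1$-complemented subspace of a strongly regular space with property (W), so with all non-empty relatively weakly open subsets of the ball of diameter $2$ and radius $1$.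

*Proof.* Let $(X,|||\cdot|||)$ be the space of Theorem 4 and $Z=X\oplus_\infty E$, with coordinate projections $\pi_X,\pi_E$. Then $E$ is $1$-complemented in $Z$.

**Step 1: property (W).** If $(x,e)\in B_Z$ and $(y_k)$ is given by (W) for $x$, then $((y_k,0))$ is weakly null and normalized, and $\|(x,e)\pm(y_k,0)\|=\max(|||x\pm y_k|||,\|e\|)$ has $\limsup$ at most $1$.

**Step 2: a small set built from weakly open sets.** To prove that $Z$ is SR, let $C\subset Z$ be non-empty, closed, convex and bounded, and let $\varepsilon>0$. As $X$ is SR, pick a convex combination, with weights $\lambda_i$, of slices of $\overline{\pi_X(C)}$, of diameter less than $\varepsilon$. A functional has the same supremum over $\overline{\pi_X(C)}$ as over $\pi_X(C)$, so the preimages of these slices in $C$ are slices $S_i$ of $C$, and $\operatorname{diam}\sum\lambda_i\pi_X(S_i)<\varepsilon$. For each $i$, as $E$ is SR, pick slices $S'_{ij}$ of $\overline{\pi_E(S_i)}$ and convex weights $\mu_{ij}$ ($j$ varying) with $\operatorname{diam}\sum_j\mu_{ij}S'_{ij}<\varepsilon$, and put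
$$U_{ij}=\{c\in S_i:\ \pi_E(c)\in S'_{ij}\},\qquad Q=\sum_i\lambda_i\sum_j\mu_{ij}U_{ij}.$$
$U_{ij}$ is relatively weakly open in $C$, and it is non-empty because a functional has the same supremum over $\pi_E(S_i)$ and its closure. As the $S_i$ are convex, $\pi_X(Q)\subseteq\sum\lambda_i\pi_X(S_i)$ has diameter less than $\varepsilon$. Also $\pi_E(Q)\subseteq\sum_i\lambda_i\sum_j\mu_{ij}S'_{ij}$ has diameter at most $\varepsilon$. So $\operatorname{diam}Q\le\varepsilon$.

**Step 3: slices inside $Q$.** Apply Lemma 10 with the Banach space $Z^*$ in the role of $Y$, so $C\subset Z\subset Z^{**}$. Each $U_{ij}$ is defined on $C$ by two strict inequalities for elements of $Z^*$. The same inequalities define a relatively $w^*$-open subset of the $w^*$-closure of $C$ whose trace on $C$ is $U_{ij}$. By Lemma 10 and the remark after it, $U_{ij}$ contains a convex combination of slices of $C$. Hence $Q$ contains one, of diameter at most $\varepsilon$. As $\varepsilon>0$ was arbitrary, $Z$ is strongly regular. The statement on weakly open sets is Proposition 1. $\square$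

The last theorem uses Sobczyk's theorem in the form: a bounded operator from a closed subspace of a separable Banach space into $c_0$ extends to the whole space.

**Theorem 14.** Let $Z$ be a Banach space containing an isomorphic copy of $X$. If $Z$ is separable, or if the copy is complemented, then $Z$ has an equivalent norm with property (W); in that norm every non-empty relatively weakly open subset of the ball has diameter $2$ and radius $1$. In particular this holds for every separable strongly regular space containing $X$, and the renormed space remains strongly regular.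

*Proof.* The operator $T_0$ extends to a bounded operator $Z\to c_0$: in the separable case by Sobczyk's theorem, in the complemented case by composing $T_0$ with a bounded projection onto the copy of $X$. Apply Propositions 12 and 1. Strong regularity does not depend on the choice of equivalent norm. $\square$
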